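\title{Permutation polytopes of dimension $d$ that need more than $2d$ points}

\begin{abstract}
The permutation polytope of a group $G\le S_n$ is the convex hull of the permutation matrices of its elements. Baumeister, Haase, Nill and Paffenholz conjectured that every $d$-dimensional permutation polytope is combinatorially equivalent, or even lattice equivalent, to the polytope of a subgroup of $S_{2d}$. We show that both versions are false: an action of $\mathbb{Z}_2^4\times\mathbb{Z}_3^4$ on $96$ points gives a polytope of dimension $44$ whose combinatorial type cannot be realized on fewer points. For abelian groups of exponent dividing $N$ the supremum of the ratio between the number of points needed and the dimension is $N/\varphi(N)$, so no linear bound holds. For arbitrary groups, $(d+2)^2/4$ points always suffice.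
\end{abstract}

\section{Introduction}\label{sec:intro}

For a permutation $g\in S_n$ let $M(g)$ be the $n\times n$ matrix with $M(g)_{ij}=1$ if $g(j)=i$ and $M(g)_{ij}=0$ otherwise. The \emph{permutation polytope} of a group $G\le S_n$ is
\[
P(G)=\operatorname{conv}\{M(g): g\in G\}\subset\mathbb{R}^{n\times n}.
\]
Two polytopes are \emph{combinatorially equivalent} if their face lattices are isomorphic. Two lattice polytopes $P\subset\mathbb{R}^k$ and $Q\subset\mathbb{R}^{k'}$ are \emph{lattice equivalent} if some affine map sends $P$ onto $Q$ and sends $\operatorname{aff}(P)\cap\mathbb{Z}^k$ bijectively onto $\operatorname{aff}(Q)\cap\mathbb{Z}^{k'}$.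

The dimension $d$ of $P(G)$ is an invariant of the polytope, but the number $n$ of points is not. Adding a point fixed by all of $G$ replaces each matrix $X$ by the block matrix $\operatorname{diag}(X,1)$, which is a lattice equivalence; so $n$ can always be increased. The question is how far it can be decreased. Three families indicate what to expect. The cyclic group generated by a $(d+1)$-cycle consists of $d+1$ matrices with disjoint sets of nonzero entries, so its polytope is a $d$-simplex, realized on $d+1$ points. The group generated by the transpositions $(1\,2),(3\,4),\dots,(2d-1\;\,2d)$ acts blockwise, so its polytope is a product of $d$ segments, a $d$-cube, realized on $2d$ points; Example~\ref{ex:cube} shows that the cube cannot be realized on fewer. The polytope $P(S_n)$ has dimension $(n-1)^2$ (Example~\ref{ex:birkhoff}) and needs only about $\sqrt d$ points. The cube looks like the most wasteful case, and this is the content of the following conjecture.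

\begin{quote}
\textbf{Conjecture} (Baumeister, Haase, Nill, Paffenholz \cite{BHNP}). Let $P$ be a permutation polytope of dimension $d\ge1$. Then there is a group $G\le S_{2d}$ such that $P(G)$ is combinatorially equivalent to $P$ (\emph{weak version}), or even lattice equivalent to $P$ (\emph{strong version}).
\end{quote}

For a permutation polytope $P$ let $\nu(P)$ be the least $n$ such that $P$ is combinatorially equivalent to $P(H)$ for some $H\le S_n$. Since fixed points can be added, the weak version says exactly that $\nu(P)\le 2\dim P$. The strong version implies the weak one. Indeed, the affine lattice $\operatorname{aff}(P)\cap\mathbb{Z}^k$ of a lattice polytope contains the vertices and so has rank $\dim P$. A lattice equivalence therefore forces $\dim P=\dim Q$; it maps $\operatorname{aff}(P)$ onto $\operatorname{aff}(Q)$, hence bijectively, and an affine isomorphism of polytopes preserves faces.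

Throughout, $\mathbb{Z}_q=\mathbb{Z}/q\mathbb{Z}$, $\varphi$ is Euler's function and $\gamma$ is Euler's constant. Our main result computes $\nu$ exactly for a family of abelian groups.

\begin{theorem}\label{thm:main}
Let $p_1<\dots<p_r$ be distinct primes, $r\ge1$, let $N=p_1\cdots p_r$, and let $m\ge4$. There is a permutation group $G\cong\prod_{j=1}^r\mathbb{Z}_{p_j}^m$ whose polytope $P=P(G)$ satisfies
\[
\dim P=\prod_{j=1}^r\bigl(1+m(p_j-1)\bigr)-1,\qquad \nu(P)=m^rN .
\]
\end{theorem}

\begin{corollary}\label{cor:false}
There is a permutation polytope of dimension $44$ that is not combinatorially equivalent to $P(H)$ for any $H\le S_n$ with $n<96$. Both versions of the conjecture are false.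
\end{corollary}

\begin{proof}
Take $(p_1,p_2)=(2,3)$ and $m=4$. Then $\dim P=5\cdot9-1=44$ and $\nu(P)=16\cdot6=96>88=2\dim P$. So the weak version fails, and with it the strong one.
\end{proof}

For abelian groups the family of Theorem~\ref{thm:main} is asymptotically extremal. We say that the weak conjecture \emph{holds for $G$} if $\nu(P(G))\le2\dim P(G)$.

\begin{theorem}\label{thm:abelian}
For each $N\ge2$, the supremum of $\nu(P(G))/\dim P(G)$ over nontrivial abelian permutation groups $G$ of exponent dividing $N$ equals $N/\varphi(N)$. So the weak conjecture holds for all such groups if and only if $2\varphi(N)\ge N$; in particular it holds for all abelian $p$-groups. Moreover,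
\[
\limsup_{d\to\infty}\ \max_{\substack{G\ \mathrm{abelian}\\ \dim P(G)=d}}\ \frac{\nu(P(G))}{d\log\log d}=e^{\gamma}.
\]
\end{theorem}

The last formula shows that $\nu(P)/\dim P$ is unbounded, which gives the following.

\begin{corollary}\label{cor:linear}
There is no constant $C$ such that every $d$-dimensional permutation polytope is combinatorially equivalent to some $P(H)$ with $H\le S_n$ and $n\le Cd$.
\end{corollary}

For arbitrary groups we prove a quadratic bound.

\begin{theorem}\label{thm:general}
Every permutation polytope $P$ of dimension $d\ge1$ satisfies $\nu(P)\le(d+2)^2/4$. In particular the weak conjecture holds for $d\le3$. If $P=P(G)$ with $G$ transitive, then $\nu(P)\le d+1$.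
\end{theorem}

The upper bounds in Theorems~\ref{thm:abelian} and~\ref{thm:general} are obtained from polytopes affinely equivalent to the given one; we make no claim about lattice equivalence there.

The mechanism is visible in characters. For an abelian group $G$, the dimension of $P(G)$ is the number of \emph{distinct} nontrivial characters in the permutation representation, and an orbit with $s$ points carries $s-1$ nontrivial characters. As $s\le2(s-1)$ for $s\ge2$, we get $n\le2d$ (fixed points deleted) as long as no nontrivial character occurs on two orbits, with equality when all orbits have two points. To beat $2d$, orbits must share characters, and it must be impossible to reorganize them more economically. An orbit whose characters form a cyclic group of order $q$ cannot be broken into smaller orbits, since a generator of that group needs $q$ points, yet only its $\varphi(q)$ generators need be private to it. The first $q$ with $q/\varphi(q)>2$ is $q=6$.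

Section~\ref{sec:tools} collects the two tools, one about faces and one about characters. Section~\ref{sec:upper} proves the upper bounds; the abelian bound dictates the construction of Section~\ref{sec:construction}. The difficulty is the lower bound on $\nu(P)$, which must hold for every group $H$, abelian or not, about which we know only the face lattice of $P(H)$. Sections~\ref{sec:layers} and~\ref{sec:recover} recover from the face lattice the group and enough of its action. Section~\ref{sec:sharp} completes the proof of Theorem~\ref{thm:abelian}.

\section{Faces and characters}\label{sec:tools}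

\subsection{The smallest face through two vertices}

We use the following standard facts on polytopes. A face is the convex hull of the vertices it contains, so a combinatorial equivalence is the same as a bijection of the vertex sets that matches the vertex sets of faces. An intersection of faces is a face, so any two vertices lie in a smallest face, and they are joined by an edge exactly when this face has no other vertex. Finally, a face that contains the midpoint of two points of the polytope contains both points.

The matrices $M(g)$, $g\in G$, are distinct vertices of the cube $[0,1]^{n\times n}\supseteq P(G)$, so they are exactly the vertices of $P(G)$. We identify the vertices with the elements of $G$. Since $M(gh)=M(g)M(h)$, left and right multiplication by an element of $G$ are restrictions of linear isomorphisms that preserve $P(G)$; they therefore map vertex sets of faces to vertex sets of faces. In particular it suffices to understand the faces through the identity. The \emph{support} of a permutation is the set of points it moves; permutations with disjoint supports commute.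

\begin{lemma}\label{lem:face}
Let $G\le S_n$, $g\in G$, and
\[
F_G(g)=\{h\in G:\ h(i)\in\{i,g(i)\}\text{ for all }i\}.
\]
Then $F_G(g)$ is the vertex set of the smallest face of $P(G)$ containing $1$ and $g$. If $h\in F_G(g)$, then $h^{-1}g\in F_G(g)$, and $h$ and $h^{-1}g$ have disjoint supports.
\end{lemma}

\begin{proof}
Let $h\in F_G(g)$, let $T$ be its support, and put $h'=h^{-1}g$. Then $h=g$ on $T$, and $h(T)=T$ because $h$ is a bijection that fixes the complement of $T$ pointwise. Hence $g(T)=T$, and $g$ also preserves the complement of $T$. For $i\in T$ we get $h'(i)=h^{-1}(h(i))=i$, and for $i\notin T$ we get $h'(i)=g(i)$ because $h^{-1}$ fixes $g(i)\notin T$. So $h'\in F_G(g)$, the supports of $h$ and $h'$ are disjoint, and $\{h(i),h'(i)\}=\{i,g(i)\}$ as multisets for each $i$. Column by column this says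
\begin{equation}\label{eq:midpoint}
M(h)+M(h')=M(1)+M(g).
\end{equation}
An element of $G$ lies in $F_G(g)$ exactly when its matrix vanishes wherever $M(1)+M(g)$ does. The inequalities $x_{ij}\ge0$ are valid on $P(G)$, so $F_G(g)$ is the vertex set of a face, and this face contains $1$ and $g$. Conversely, any face containing $1$ and $g$ contains the midpoint of $M(1)$ and $M(g)$, which by \eqref{eq:midpoint} is the midpoint of $M(h)$ and $M(h')$; so it contains every $h\in F_G(g)$.
\end{proof}

The lemma turns information about faces into information about multiplication and supports. We use it in this direction only when the face has four vertices.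

\begin{corollary}\label{cor:square}
Let $H\le S_n$ and suppose that $F_H(z)=\{1,u,w,z\}$ has four elements. Then $z=uw$, and $u$ and $w$ have disjoint supports.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:face}, $u^{-1}z$ is one of $1,u,w,z$ and has support disjoint from that of $u$. It is not $1$ since $u\ne z$, not $z$ since $u\ne1$, and not $u$ since the support of $u$ is nonempty. So $u^{-1}z=w$.
\end{proof}

The cube is the smallest case in which a lower bound on $n$ can be read off the face lattice, and the argument is the model for Section~\ref{sec:recover}.

\begin{example}\label{ex:cube}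
Let $P(H)$, $H\le S_n$, be combinatorially equivalent to the $d$-cube, and let $u_1,\dots,u_d$ be the neighbors of the vertex $1$. For $i\ne k$ there is a square face $\{1,u_i,u_k,z\}$, and it is the smallest face containing the opposite vertices $1$ and $z$. By Corollary~\ref{cor:square}, $u_i$ and $u_k$ have disjoint supports. Each support has at least two points, so $n\ge2d$. Thus $\nu=2d$ for the $d$-cube, and the constant $2$ in the conjecture could not have been smaller.
\end{example}

\subsection{Dimension and affine type}

Recall that the complex group algebra of a finite group $G$ is a direct sum of matrix algebras, $\mathbb{C}[G]\cong\bigoplus_\chi\operatorname{Mat}_{\chi(1)}(\mathbb{C})$, over the irreducible characters $\chi$, and that a representation $\rho$, extended linearly to $\mathbb{C}[G]$, has as kernel the sum of the blocks of those $\chi$ that do not occur in $\rho$. For an action of $G$ on a finite nonempty set $\Omega$ let $\rho_\Omega$ be the permutation representation and $X(\Omega)$ the set of irreducible characters occurring in it, multiplicities ignored. If $\Omega$ is the union of the orbits $O_1,\dots,O_s$, then $X(\Omega)=\bigcup_iX(O_i)$. By Frobenius reciprocity,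 the multiplicity of $\chi$ on an orbit with point stabilizer $K$ is the dimension of the space of $K$-fixed vectors in the representation with character $\chi$. It is at most $\chi(1)$, and it is $1$ for the trivial character $\mathbf{1}$.

\begin{lemma}\label{lem:char}
Let $G$ act faithfully on a finite set $\Omega$, with polytope $P(G)$.
\begin{enumerate}
\item[(i)] $\dim P(G)=\sum_{\chi\in X(\Omega)\setminus\{\mathbf{1}\}}\chi(1)^2$.
\item[(ii)] If $G$ acts on a finite set $\Omega'$ with $X(\Omega')=X(\Omega)$, then this action is faithful, and its polytope is affinely, hence combinatorially, equivalent to $P(G)$.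
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The complex span of the matrices $\rho_\Omega(g)$ is the image of $\mathbb{C}[G]$, of dimension $\sum_{\chi\in X(\Omega)}\chi(1)^2$. The matrices are real, so their real span has the same dimension. All row sums equal $1$, so the affine hull misses $0$ and has dimension one less; this removes the summand $1$ of the trivial character.

(ii) The maps $\rho_\Omega$ and $\rho_{\Omega'}$ have the same kernel in $\mathbb{C}[G]$, so the matrices $\rho_\Omega(g)$ and $\rho_{\Omega'}(g)$ satisfy the same linear relations. Hence $\rho_\Omega(g)\mapsto\rho_{\Omega'}(g)$ extends to a linear isomorphism of the real spans, which carries one polytope onto the other. If $\rho_{\Omega'}(g)=\rho_{\Omega'}(1)$, then $\rho_\Omega(g)=\rho_\Omega(1)$ and $g=1$.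
\end{proof}

\begin{example}\label{ex:birkhoff}
For $n\ge2$ the natural representation of $S_n$ is the sum of $\mathbf{1}$ and an irreducible representation of degree $n-1$, so $\dim P(S_n)=(n-1)^2$.
\end{example}

For abelian $G$ all irreducible characters have degree $1$ and form the dual group $\widehat G\cong G$. For subgroups $K\le G$ and $W\le\widehat G$ let $K^\perp\le\widehat G$ be the group of characters trivial on $K$, and $W^\perp\le G$ the intersection of the kernels of the characters in $W$. Duality gives $|K^\perp|=|G/K|$ and $(W^\perp)^\perp=W$. All points of an orbit $O$ have the same stabilizer $K$, since these stabilizers are conjugate; thus an element that moves one point of $O$ moves all of them. By Frobenius reciprocity $X(O)=K^\perp$. So an abelian permutation group with orbits $O_1,\dots,O_s$ gives subgroups $W_i=X(O_i)$ of $\widehat G$ with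
\begin{equation}\label{eq:dictionary}
|O_i|=|W_i|,\qquad n=\sum_i|W_i|,\qquad \dim P(G)+1=\Bigl|\bigcup_iW_i\Bigr|.
\end{equation}
Conversely, every subgroup $W\le\widehat G$ is the character set of a transitive action on $|W|$ points, namely the action on $G/W^\perp$.

\section{Upper bounds}\label{sec:upper}

By Lemma~\ref{lem:char}(ii) we may replace the given action by any action of the same group with the same set of characters. For a general group the simplest replacement is to discard redundant orbits.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $P=P(G)$ with $G$ acting on $\Omega$. Choose a family of orbits $O_1,\dots,O_k$, minimal under inclusion, with $\bigcup_iX(O_i)=X(\Omega)$. By Lemma~\ref{lem:char}(ii), $\nu(P)\le\sum_i|O_i|$. Let $S_i=X(O_i)\setminus\{\mathbf{1}\}$ and $d_i=\sum_{\chi\in S_i}\chi(1)^2$. If $\chi$ has multiplicity $\mu_\chi$ on $O_i$, then $\mu_\chi\le\chi(1)$ gives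
\[
|O_i|=1+\sum_{\chi\in S_i}\mu_\chi\,\chi(1)\le1+d_i .
\]
Next we show $d\ge d_i+k-1$ for every $i$. For $k=1$ this is Lemma~\ref{lem:char}(i). For $k\ge2$, minimality gives for each $l$ a character $\chi_l$ that occurs on $O_l$ and on no other chosen orbit. It is nontrivial, because $\mathbf{1}$ occurs on every orbit. The characters $\chi_l$, $l\ne i$, are distinct and lie outside $S_i$, so $d\ge d_i+\sum_{l\ne i}\chi_l(1)^2\ge d_i+k-1$. Therefore $|O_i|\le d-k+2$ and
\[
\nu(P)\le k(d+2-k)\le\frac{(d+2)^2}{4}.
\]
If $G$ is transitive, then $k=1$ and the middle term is $d+1$. For $d=1,2,3$ the integer part of $(d+2)^2/4$ is $2,4,6$, which is $2d$.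
\end{proof}

For an abelian group we can do more than discard orbits. By \eqref{eq:dictionary} the task is to cover the set $U=X(\Omega)$ by subgroups of $\widehat G$ contained in $U$, of small total order. Maximal cyclic subgroups give a cover in which the overlap is controlled, because their generators are never shared.

\begin{proposition}\label{prop:abelianupper}
Let $G\ne1$ be an abelian permutation group and $d=\dim P(G)$. Then $G$ has a faithful action on at most
\[
d\cdot\max\{q/\varphi(q):\ q\mid\exp(G),\ q\le d+1\}
\]
points whose polytope is affinely equivalent to $P(G)$. In particular this number bounds $\nu(P(G))$.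
\end{proposition}

\begin{proof}
The set $U=X(\Omega)$ is a union of subgroups of $\widehat G$ and $|U|=d+1$. Each element of $U$ therefore generates a cyclic subgroup contained in $U$. Let $\mathcal{C}$ be the set of maximal members among the cyclic subgroups of $\widehat G$ contained in $U$; their union is $U$. The action of $G$ on $\bigsqcup_{C\in\mathcal{C}}G/C^\perp$ has $\sum_C|C|$ points and character set $U$, so Lemma~\ref{lem:char}(ii) applies to it.

If a generator of $C\in\mathcal{C}$ lies in $C'\in\mathcal{C}$, then $C\subseteq C'$, and $C=C'$ by maximality. As $G\ne1$, we have $d\ge1$, so $U$ contains a nontrivial character and the trivial subgroup is not maximal. Hence the generators of the members of $\mathcal{C}$ are distinct elements of $U\setminus\{\mathbf{1}\}$, which gives $\sum_C\varphi(|C|)\le d$ and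
\[
\sum_{C}|C|=\sum_C\varphi(|C|)\,\frac{|C|}{\varphi(|C|)}\le d\cdot\max_C\frac{|C|}{\varphi(|C|)}.
\]
Finally $|C|$ divides $\exp(\widehat G)=\exp(G)$, and $|C|\le|U|=d+1$.
\end{proof}

\section{The construction}\label{sec:construction}

The proof of Proposition~\ref{prop:abelianupper} is nearly lossless when all members of $\mathcal{C}$ have the same order $N$ and almost every element of $U$ is a generator of one of them. This requires many cyclic groups of order $N$ that share their proper subgroups. For the lower bound we also want many square faces, as in Example~\ref{ex:cube}. Both wishes are met by the following arrangement, which we describe first for $N=6$.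

\begin{example}\label{ex:six}
Let $G=\mathbb{Z}_2^m\times\mathbb{Z}_3^m$ act on an $m\times m$ grid of copies of $\mathbb{Z}_2\times\mathbb{Z}_3$, where $(x,y)$ translates the copy in row $a$ and column $b$ by $(x_a,y_b)$. There are $n=6m^2$ points. The orbit in cell $(a,b)$ carries the six characters that depend only on $(x_a,y_b)$: the trivial one, one of order $2$ that is shared by the whole row, two of order $3$ that are shared by the whole column, and two of order $6$ that occur in no other cell. By \eqref{eq:dictionary},
\[
d=m+2m+2m^2=(1+m)(1+2m)-1 .
\]
The inequality $n>2d$ reads $6m^2>4m^2+6m$, that is, $m>3$. For $m=3$ we have $n=54=2d$, and for $m=4$ we have $n=96$ and $d=44$. For this group and this set of characters no orbit can be saved: a character of order $6$ lies only in subgroups of order at least $6$, and two such characters from different cells cannot lie on a common orbit, because their product is not in the set. What remains to be excluded is a different group with the same face lattice.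
\end{example}

Now fix $p_1<\dots<p_r$, $N$ and $m$ as in Theorem~\ref{thm:main}. Let $G=\prod_{j=1}^r\mathbb{Z}_{p_j}^m$, written additively. An element $g$ has \emph{components} $g_j\in\mathbb{Z}_{p_j}^m$ and \emph{coordinates} $g_{j,i}\in\mathbb{Z}_{p_j}$, $1\le i\le m$. Let $E_{j,i}\cong\mathbb{Z}_{p_j}$ be the subgroup of elements all of whose coordinates other than the $(j,i)$-th vanish. Let $\mathcal{A}=\{1,\dots,m\}^r$. For $a\in\mathcal{A}$ let $\Omega_a$ be a copy of $\prod_j\mathbb{Z}_{p_j}$, put
\[
g_a=(g_{1,a_1},\dots,g_{r,a_r})\in\Omega_a ,
\]
and let $g$ act on $\Omega_a$ by $t\mapsto t+g_a$. The action on $\Omega=\bigsqcup_{a\in\mathcal{A}}\Omega_a$ is faithful, since every coordinate of $g$ appears in some $g_a$. Let $P=P(G)$. As $|\Omega|=m^rN$, we have $\nu(P)\le m^rN$. For $r=1$ the group acts blockwise and $P$ is a product of $m$ simplices of dimension $p_1-1$; for $r=1$ and $p_1=2$ it is the $m$-cube.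

\subsection*{Dimension}
The point stabilizer on $\Omega_a$ is the sum of the $E_{j,i}$ with $i\ne a_j$, so $X(\Omega_a)$ consists of the characters trivial on these subgroups. Hence $X(\Omega)$ consists of the characters that, for each $j$, are nontrivial on at most one of $E_{j,1},\dots,E_{j,m}$. A character of $G$ is a free choice of a character on each $E_{j,i}$, and for fixed $j$ there are $1+m(p_j-1)$ admissible choices. By \eqref{eq:dictionary},
\begin{equation}\label{eq:dim}
\dim P+1=\prod_{j=1}^r\bigl(1+m(p_j-1)\bigr).
\end{equation}

\subsection*{Smallest faces}

\begin{lemma}\label{lem:smallest}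
Let $g\in G$ and $J=\{j:g_j\ne0\}$.
\begin{enumerate}
\item[(i)] If $|J|\ge2$, then $F_G(g)=\{0,g\}$.
\item[(ii)] If $J=\{j\}$, then $F_G(g)$ consists of the $h$ with $h_k=0$ for $k\ne j$ and $h_{j,i}\in\{0,g_{j,i}\}$ for all $i$. So $|F_G(g)|=2^{w}$, where $w$ is the number of nonzero coordinates of $g_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since the group acts on $\Omega_a$ by translations, $h\in F_G(g)$ if and only if $h_a\in\{0,g_a\}$ for all $a\in\mathcal{A}$.

(i) Let $h\in F_G(g)$. We claim that $h_j\ne0$ implies $h_k=g_k$ for all $k\ne j$. Indeed, if $h_{j,i}\ne0$, then every $a$ with $a_j=i$ has $h_a\ne0$, so $h_a=g_a$; the entries $a_k$, $k\ne j$, are arbitrary, and the claim follows. Now let $h\ne0$, say $h_j\ne0$, and choose $k\in J\setminus\{j\}$. Then $h_k=g_k\ne0$, and the claim applied to $k$ gives $h_j=g_j$. So $h=g$.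

(ii) Here the only entry of $g_a$ that can be nonzero is $g_{j,a_j}$. So $h_a\in\{0,g_a\}$ means that $h_{k,a_k}=0$ for $k\ne j$ and $h_{j,a_j}\in\{0,g_{j,a_j}\}$. Let $a$ vary.
\end{proof}

By translation, the smallest face containing $g$ and $h$ has vertex set $g+F_G(h-g)$. We obtain:
\begin{equation}\label{eq:edges}
\begin{minipage}{0.85\textwidth}
\emph{Distinct $g,h\in G$ are not joined by an edge of $P$ if and only if they differ in exactly one component and, within it, in at least two coordinates.}
\end{minipage}
\end{equation}

\section{Layers of the non-edge graph}\label{sec:layers}

We want to recognize the Sylow subgroups $\mathbb{Z}_{p_j}^m$ of $G$ and their cosets from the face lattice alone. By \eqref{eq:edges}, edges of $P$ join elements of different cosets indiscriminately, whereas non-edges occur only inside cosets. So let $\Gamma$ be the graph on $G$ in which distinct elements are adjacent when they are \emph{not} joined by an edge of $P$. Let $D_j$ be the graph on $\mathbb{Z}_{p_j}^m$ joining vectors that differ in at least two coordinates. Then \eqref{eq:edges} says that $\Gamma$ is the Cartesian product $D_1\,\square\cdots\square\,D_r$: two vertices are adjacent when they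 differ in exactly one component $j$ and these components are adjacent in $D_j$.

For $v\in G$, the \emph{$j$-layer} $\Lambda_j(v)$ is the set of $p_j^m$ elements that agree with $v$ in all components except possibly the $j$-th; it induces a copy of $D_j$. Let $\Gamma_j(v)$ be the set of $\Gamma$-neighbors of $v$ in $\Lambda_j(v)$. The sets $\Gamma_1(v),\dots,\Gamma_r(v)$ partition the neighborhood of $v$.

\begin{lemma}\label{lem:layers}
Every automorphism $\psi$ of $\Gamma$ satisfies $\psi(\Lambda_j(v))=\Lambda_j(\psi(v))$ for all $j$ and $v$.
\end{lemma}

\begin{proof}
The plan is to describe the partition of each neighborhood in terms of adjacency alone. Two neighbors of $v$ in different directions span a rectangle and have few common neighbors; two neighbors in the same direction are adjacent or have many.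

\emph{(1) Two distinct nonadjacent vertices of $D_j$ have at least three common neighbors.} Such vertices $x,y$ differ in exactly one coordinate. Since $m\ge4$, there are three other coordinates; let $e,e',e''$ be the corresponding unit vectors. Each of $x+e+e'$, $x+e+e''$, $x+e'+e''$ differs from both $x$ and $y$ in at least two coordinates. In particular $D_j$ is connected.

\emph{(2) Distinct neighbors $g,g'$ of $v$ lie in the same set $\Gamma_j(v)$ if and only if they are adjacent or have at least three common neighbors.} If both lie in $\Gamma_j(v)$, this is (1), applied in the layer $\Lambda_j(v)$. Let $g\in\Gamma_j(v)$ and $g'\in\Gamma_k(v)$ with $j\ne k$. They differ exactly in the components $j$ and $k$, so they are not adjacent. A common neighbor $w$ differs from each of $g,g'$ in exactly one component. If $w_l\ne g_l=g'_l$ for some $l\ne j,k$, then $w_j=g_j\ne g'_j$, and $w$ differs from $g'$ in two components, which is impossible. So $w$ agrees with both outside $j,k$. If $w$ differs from $g$ in component $j$, then $w_k=g_k\ne g'_k$, which forces $w_j=g'_j$. If $w$ differs from $g$ in component $k$, then $w_j=g_j\ne g'_j$, which forces $w_k=g'_k$. So there are at most two common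 neighbors.

\emph{(3) Conclusion.} By (2), $\psi$ maps each class $\Gamma_j(v)$ onto some class $\Gamma_k(\psi(v))$. The size
\[
|\Gamma_j(v)|=\sum_{w=2}^m\binom mw(p_j-1)^w
\]
is independent of $v$ and strictly increasing in $p_j$. The primes are distinct, so $k=j$. Thus $\psi$ maps adjacent vertices of a $j$-layer to vertices of a common $j$-layer. As $D_j$ is connected, $\psi(\Lambda_j(v))\subseteq\Lambda_j(\psi(v))$, and both sets have $p_j^m$ elements.
\end{proof}

\section{Recovering the group and its orbits}\label{sec:recover}

To finish the proof of Theorem~\ref{thm:main}, let $H\le S_n$ be a group with $P(H)$ combinatorially equivalent to $P$. We show $n\ge m^rN$.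

The equivalence gives a bijection $\beta\colon G\to H$ that matches vertex sets of faces. After composing with a left multiplication of $H$ we have $\beta(0)=1$. We do not know that $\beta$ is a homomorphism. What we know is that $\beta$ matches edges and smallest faces, so
\begin{equation}\label{eq:transport}
F_H(\beta(g))=\beta(F_G(g))\qquad(g\in G).
\end{equation}
Call the sets $\beta(\Lambda_j(v))$ the $j$-layers of $H$. If $\tau$ is a composition of left and right multiplications of $H$, then $\tau$ preserves the edges of $P(H)$, so $\beta^{-1}\tau\beta$ is an automorphism of $\Gamma$. By Lemma~\ref{lem:layers}, $\tau$ maps the $j$-layer of $x\in H$ onto the $j$-layer of $\tau(x)$. Put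
\[
A_j=\beta(\Lambda_j(0)),\qquad L_{j,i}=\beta(E_{j,i})\subseteq A_j ,
\]
so that $|A_j|=p_j^m$, $|L_{j,i}|=p_j$, and all these sets contain $1$.

\subsection*{Step 1: $H=A_1\times\dots\times A_r$}
For $x\in A_j$, left multiplication by $x$ maps the $j$-layer of $1$ onto the $j$-layer of $x$; both are $A_j$, so $xA_j=A_j$. Thus $A_j$ is closed under multiplication and, being finite, is a subgroup. Conjugation by an element of $H$ fixes $1$ and hence preserves $A_j$, so $A_j$ is normal. For $j\ne k$ the orders are coprime, so $A_j\cap A_k=1$; the commutator of an element of $A_j$ and an element of $A_k$ lies in this intersection, so the two groups commute. Multiplication $A_1\times\dots\times A_r\to H$ is therefore a homomorphism. It is injective: if $x_1\cdots x_r=1$, then the order of $x_j^{-1}=\prod_{k\ne j}x_k$ divides both $p_j^m$ and $\prod_{k\ne j}p_k^m$. Since $|H|=|G|=\prod_jp_j^m$, it is bijective.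

\subsection*{Step 2: $A_j=L_{j,1}\times\dots\times L_{j,m}$, with disjoint supports}
Here the squares enter, as for the cube. Fix $j$ and drop it from the notation. Let $i\ne k$, $0\ne x\in E_i$ and $0\ne y\in E_k$. By Lemma~\ref{lem:smallest}(ii), $F_G(x+y)=\{0,x,y,x+y\}$, so \eqref{eq:transport} and Corollary~\ref{cor:square} give
\begin{equation}\label{eq:star}
\beta(x+y)=\beta(x)\beta(y),\quad\text{and $\beta(x)$, $\beta(y)$ have disjoint supports.}
\end{equation}
The squares say nothing directly about products of two elements of the same $L_i$. We obtain these by elimination. Let $u=\beta(x)$ with $0\ne x\in E_i$. By \eqref{eq:edges}, the elements of $A$ joined to $1$ by an edge of $P(H)$ are the $\beta(y)$, and those joined to $u$ are the $\beta(x+y)$, where $0\ne y\in E_k$ and $1\le k\le m$. Left multiplication by $u$ permutes $A$ and preserves edges, so it maps the first set bijectively onto the second. By \eqref{eq:star} it maps $\beta(y)$ to $\beta(x+y)$ whenever $k\ne i$. So it maps the remaining neighbors of $1$, which form $L_i\setminus\{1\}$, onto the remaining neighbors of $u$, which form $\beta(E_i\setminus\{x\})=L_i\setminus\{u\}$. Together with $u\cdot1=u$ this gives $uL_i=L_i$.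 Hence $L_i$ is a subgroup of prime order $p_j$, and so cyclic.

By \eqref{eq:star}, elements of $L_i$ and $L_k$ have disjoint supports for $i\ne k$. So these subgroups commute, and a product $u_1\cdots u_m$ with $u_i\in L_i$ equals $1$ only if every $u_i=1$. The multiplication map $L_1\times\dots\times L_m\to A$ is an injective homomorphism between groups of order $p_j^m$, hence an isomorphism. With Step~1 we conclude that $H=\prod_{j,i}L_{j,i}$ is abelian and $L_{j,i}\cong\mathbb{Z}_{p_j}$.

\subsection*{Step 3: each orbit sees at most one $L_{j,i}$ for each $j$}
Let $O$ be an orbit of $H$ on $\{1,\dots,n\}$, with stabilizer $K$. If neither $L_{j,i}$ nor $L_{j,k}$ were contained in $K$, with $i\ne k$, then some $u\in L_{j,i}$ and some $w\in L_{j,k}$ would both move all points of $O$, contradicting the disjointness of their supports. So there is an $a\in\mathcal{A}$ with $L_{j,i}\le K$ whenever $i\ne a_j$. Let $X_a\subseteq\widehat H$ be the set of characters trivial on all $L_{j,i}$ with $i\ne a_j$. We have shown: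
\begin{equation}\label{eq:type}
\text{for every orbit $O$ of $H$ there is an $a\in\mathcal{A}$ with $X(O)\subseteq X_a$.}
\end{equation}

This is not yet enough. In Example~\ref{ex:six}, the action on the $m$ diagonal cells alone is faithful and has all the properties found in Steps~1--3, but uses only $6m$ points. It is excluded by its dimension, which is $5m$. The last step uses the dimension to force all $m^r$ orbits to appear.

\subsection*{Step 4: counting characters}
By \eqref{eq:type}, all characters occurring in the permutation representation of $H$ lie in $\bigcup_aX_a$. This union consists of the characters that, for each $j$, are nontrivial on at most one $L_{j,i}$, and the count leading to \eqref{eq:dim} shows that it has $\prod_j(1+m(p_j-1))=\dim P+1$ elements. Combinatorially equivalent polytopes have the same dimension, so by \eqref{eq:dictionary} exactly $\dim P+1$ characters occur. Hence \emph{every} element of $\bigcup_aX_a$ occurs on some orbit.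

For $a\in\mathcal{A}$ choose $\chi_a\in X_a$ nontrivial on $L_{j,a_j}$ for every $j$, and an orbit $O_a$ with $\chi_a\in X(O_a)$. If $\chi_a\in X_b$, then $a_j=b_j$ for all $j$, so $\chi_a$ lies in no $X_b$ with $b\ne a$. The orbits $O_a$ are therefore distinct: if $O_a=O_b$, then by \eqref{eq:type} both $\chi_a$ and $\chi_b$ lie in one $X_c$, and $a=c=b$. The restriction of $\chi_a$ to $L_{j,a_j}$ has order $p_j$, so the order of $\chi_a$ is divisible by each $p_j$ and hence by $N$. Since $X(O_a)$ is a group of order $|O_a|$ containing $\chi_a$, we get $|O_a|\ge N$. Thus $n\ge m^rN$. With \eqref{eq:dim} and $\nu(P)\le m^rN$, this proves Theorem~\ref{thm:main}. \qed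

\begin{remark}[The hypothesis $m\ge4$]\label{rem:m}
It is used only in part (1) of the proof of Lemma~\ref{lem:layers}. That statement fails for $p_j=2$ and $m=3$, where $(0,0,0)$ and $(1,0,0)$ have only the common neighbors $(0,1,1)$ and $(1,1,1)$. Some hypothesis on $m$ is needed for the theorem itself. For $m=1$ and the primes $2,3$ the construction gives the regular action of $\mathbb{Z}_6$, whose polytope is a $5$-simplex, and $m^rN=6$. But $S_3$, acting on three points naturally and on two further points by the sign, has a polytope with $6$ vertices and dimension $2^2+1^2=5$ by Lemma~\ref{lem:char}(i). This is also a $5$-simplex, so $\nu\le5$.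
\end{remark}

\begin{remark}[Distinct primes]\label{rem:primes}
Distinctness is used to tell the layers apart, to split $H$ in Step~1, and to bound $|O_a|$ in Step~4. It cannot be dropped. For $r=2$ and $p_1=p_2=p$ the construction and formula \eqref{eq:dim} remain valid, but $G$ has exponent $p$, so Proposition~\ref{prop:abelianupper} gives $\nu(P)\le dp/(p-1)$. Divided by $m^2$, this bound tends to $p(p-1)<p^2$ as $m\to\infty$, so $\nu(P)<m^2p^2$ for large $m$.
\end{remark}

\section{Sharp bounds for abelian groups}\label{sec:sharp}

We prove Theorem~\ref{thm:abelian} by comparing Proposition~\ref{prop:abelianupper} with Theorem~\ref{thm:main}. Recall that $q/\varphi(q)=\prod_{p\mid q}\frac{p}{p-1}$, the product taken over the primes dividing $q$.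

\subsection*{Fixed exponent}
Let $N\ge2$. If $q\mid N$, the product formula gives $q/\varphi(q)\le N/\varphi(N)$. So Proposition~\ref{prop:abelianupper} yields $\nu(P(G))/\dim P(G)\le N/\varphi(N)$ for all abelian $G\ne1$ with $\exp(G)\mid N$. Conversely, let $p_1<\dots<p_r$ be the primes dividing $N$. The groups of Theorem~\ref{thm:main} for these primes have exponent $p_1\cdots p_r$, which divides $N$, and dividing numerator and denominator by $m^r$ gives
\[
\frac{\nu(P)}{\dim P}=\frac{m^r\prod_jp_j}{\prod_j\bigl(1+m(p_j-1)\bigr)-1}\ \longrightarrow\ \prod_j\frac{p_j}{p_j-1}=\frac{N}{\varphi(N)}\qquad(m\to\infty).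
\]
So the supremum is $N/\varphi(N)$. If $2\varphi(N)\ge N$, every ratio is at most $2$; if $2\varphi(N)<N$, the ratio exceeds $2$ for large $m$. A nontrivial abelian $p$-group has exponent $N=p^k$ with $k\ge1$, and $N/\varphi(N)=p/(p-1)\le2$.

\subsection*{The order of growth}
The maximum in Theorem~\ref{thm:abelian} is taken over a nonempty family, which contains the group generated by a $(d+1)$-cycle, and it exists because $\nu$ is an integer bounded by $(d+2)^2/4$. We use three classical results on primes:
\begin{itemize}
\item Landau's theorem \cite[Thm.~328]{HW}: $\displaystyle\limsup_{q\to\infty}\frac{q}{\varphi(q)\log\log q}=e^\gamma$;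
\item Mertens' theorem: $\displaystyle\prod_{p\le x}\frac{p}{p-1}=(e^\gamma+o(1))\log x$ as $x\to\infty$;
\item Chebyshev's estimate: the number of primes $p\le x$ is $O(x/\log x)$.
\end{itemize}

\emph{Upper bound.} Let $\varepsilon>0$. By Landau's theorem there is a $q_0\ge3$ with $q/\varphi(q)\le(e^\gamma+\varepsilon)\log\log q$ for $q\ge q_0$, and $q/\varphi(q)\le q_0$ for $q<q_0$. So for large $d$ every $q\le d+1$ satisfies $q/\varphi(q)\le(e^\gamma+\varepsilon)\log\log(d+1)$. Since $\log\log(d+1)/\log\log d\to1$, Proposition~\ref{prop:abelianupper} shows that the limit superior is at most $e^\gamma+\varepsilon$.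

\emph{Lower bound.} We need $\nu(P)/d$ close to $N/\varphi(N)$, which requires $m$ large, and $\log\log d$ close to $\log p_r$, which requires $m$ not too large. The choice $m=p_r$ achieves both. Let $p_1<\dots<p_r$ be the first $r\ge3$ primes, let $m=p_r\ge5$, and let $d=\dim P$ in Theorem~\ref{thm:main}; then $d\to\infty$ as $r\to\infty$. We have
\[
\frac{\nu(P)}{d}>\prod_j\frac{mp_j}{1+m(p_j-1)}=\prod_j\frac{p_j}{p_j-1}\cdot\prod_j\Bigl(1+\frac{1}{m(p_j-1)}\Bigr)^{-1}.
\]
The first product is $(e^\gamma+o(1))\log p_r$ by Mertens' theorem. The second lies between $e^{-s}$ and $1$, where, since the $p_j-1$ are distinct integers in $[1,p_r]$,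
\[
s=\sum_j\frac1{m(p_j-1)}\le\frac1{p_r}\sum_{k=1}^{p_r}\frac1k\le\frac{1+\log p_r}{p_r}\to0 .
\]
So $\nu(P)/d\ge(e^\gamma+o(1))\log p_r$. On the other hand $1+m(p_j-1)\le mp_j\le p_r^2$, so $\log d\le2r\log p_r=O(p_r)$ by Chebyshev's estimate, and $\log\log d\le\log p_r+O(1)$. Along this sequence $\nu(P)/(d\log\log d)\ge e^\gamma+o(1)$, so the limit superior is at least $e^\gamma$. This completes the proof of Theorem~\ref{thm:abelian}. \qed

\begin{thebibliography}{9}

\bibitem{BHNP}
Barbara Baumeister, Christian Haase, Benjamin Nill, Andreas Paffenholz,
\emph{On permutation polytopes}, arXiv:0709.1615 (2007).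

\bibitem{HW}
Hardy and Wright, \emph{An Introduction to the Theory of Numbers}.

\end{thebibliography}
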